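# Weak solutions of $\operatorname{div}\big(h(\det Du)\operatorname{cof}Du\big)=0$ with affine boundary values

## 1. Cofactors, null Lagrangians, weak solutions and the number $\mu$

Throughout, $n\ge2$, $\Omega\subset\mathbb R^n$ is a bounded domain (open and connected), $\mathbb M^{n\times n}$ is the space of real $n\times n$ matrices, $X:Y=\sum_{i,j}X^i_jY^i_j$, and $\|X\|$ is the operator norm. For $u:\Omega\to\mathbb R^n$ the matrix $Du$ has rows $\nabla u^i$, and $\operatorname{div}$ of a matrix field is taken row by row.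

**Definition 1.1 (cofactor matrix).** $\operatorname{cof}X$ is the matrix of signed $(n-1)\times(n-1)$ minors of $X$. It satisfies $X^T\operatorname{cof}X=X(\operatorname{cof}X)^T=(\det X)I$ and $\operatorname{cof}(XY)=\operatorname{cof}X\operatorname{cof}Y$.

Two consequences are used all the time. First, for every matrix $M$,
$$\operatorname{cof}X:(MX)=\operatorname{tr}\big(MX(\operatorname{cof}X)^T\big)=(\det X)\operatorname{tr}M. \tag{1.1}$$
Second, $\operatorname{cof}X=0$ if and only if all $(n-1)$-minors vanish, that is, if and only if $\operatorname{rank}X\le n-2$.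

*Example.* For $n=3$, $\operatorname{cof}\operatorname{diag}(a,b,c)=\operatorname{diag}(bc,ac,ab)$. So $\operatorname{diag}(1,1,0)$ has determinant zero and nonzero cofactor $\operatorname{diag}(0,0,1)$, while $\operatorname{diag}(1,0,0)$ has cofactor zero. For $n=2$,
$$\operatorname{cof}\begin{pmatrix}a&b\\c&e\end{pmatrix}=\begin{pmatrix}e&-c\\-b&a\end{pmatrix},$$
which vanishes only for the zero matrix. This difference between $n=2$ and $n\ge3$ will decide everything.

**Fact 1.2 (null Lagrangian identities).** For smooth (even $C^2$) $u$ the Piola identity says $\operatorname{div}\operatorname{cof}Du=0$. Let $p\ge n$.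

* (N1) If $u\in W^{1,p}(\Omega;\mathbb R^n)$, then $\int_\Omega\operatorname{cof}Du:D\zeta\,dx=0$ for all $\zeta\in W_0^{1,p}(\Omega;\mathbb R^n)$.
* (N2) If $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$, then $\int_\Omega\det Du=|\Omega|\det A$ and $\int_\Omega\operatorname{cof}Du=|\Omega|\operatorname{cof}A$.

*Proof.* (N1) Let $\zeta\in C_c^\infty$ and let $u_k$ be mollifications, so $u_k\to u$ in $W^{1,p}$ near $\operatorname{supp}\zeta$. Since $\operatorname{cof}$ is polynomial of degree $n-1$, $\operatorname{cof}Du_k\to\operatorname{cof}Du$ in $L^{p/(n-1)}$ there, and the Piola identity passes to the limit. Moreover $\frac p{n-1}\ge\frac p{p-1}=p'$ because $p\ge n$, so $\operatorname{cof}Du\in L^{p'}(\Omega)$, and density gives all $\zeta\in W^{1,p}_0$.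

(N2) Take $v_k\in C_c^\infty(\Omega;\mathbb R^n)$ with $v_k\to u-Ax$ in $W^{1,p}$. By the Piola identity, $\frac{d}{dt}\int\det(A+tDv_k)=\int\operatorname{cof}(A+tDv_k):Dv_k=0$, so $\int_\Omega\det(A+Dv_k)=|\Omega|\det A$. Let $k\to\infty$; the determinants converge in $L^{p/n}$, hence in $L^1$. An entry of the cofactor matrix is, up to sign, the determinant with row $i$ and column $j$ deleted. Extend $v_k$ by zero to $\mathbb R^n$ and freeze $x_j$: the determinant computation in the remaining $n-1$ variables shows that the minor of $A+Dv_k$ minus the minor of $A$ integrates to zero over the slice. Integrate over $x_j$ and let $k\to\infty$. $\square$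

*Example.* For $n=2$ and $u=(x_1+\varphi,x_2)$ with $\varphi\in C_c^\infty(\Omega)$, $\det Du=1+\partial_1\varphi$, and its integral is $|\Omega|$.

**Definition 1.3 (weak solution).** Let $f\in C^1(\mathbb R)$ and $h=f'$. The Euler–Lagrange equation of $I(u)=\int_\Omega f(\det Du)\,dx$ is
$$\operatorname{div}\big(h(\det Du)\operatorname{cof}Du\big)=0\quad\text{in }\Omega. \tag{EL-h}$$
Let $p\ge n$ and $\tilde p=\frac p{p-n}$ (so $\tilde p=\infty$ if $p=n$). A map $u\in W^{1,p}(\Omega;\mathbb R^n)$ with $h(\det Du)\in L^{\tilde p}(\Omega)$ is a *weak solution* if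
$$\int_\Omega h(\det Du)\operatorname{cof}Du:D\zeta\,dx=0\qquad\text{for all }\zeta\in W_0^{1,p}(\Omega;\mathbb R^n).$$

The exponents fit: $\operatorname{cof}Du\in L^{p/(n-1)}$ and $\frac{n-1}p+\frac{p-n}p=\frac1{p'}$, so $h(\det Du)\operatorname{cof}Du\in L^{p'}$. Likewise $\frac np+\frac{p-n}p=1$, so $h(\det Du)\det Du\in L^1$.

*Example.* If $\det Du$ is a.e. constant, then $u$ is a weak solution for every $h$, by (N1). Such $u$ can be far from affine. On the unit disc in $\mathbb R^2$ let $u(x)$ be $x$ rotated by the angle $\theta(|x|)$, where $\theta$ is smooth, constant near $0$ and zero near $1$. In polar coordinates $u$ is $(r,\phi)\mapsto(r,\phi+\theta(r))$, which preserves area, so $\det Du=1$ and $u=x$ near the boundary.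

**Standing hypothesis on $h$.** $h(0)=0$ and $h$ is one-to-one. As $h$ is continuous, it is strictly monotone, so $t\,h(t)$ has one fixed strict sign for all $t\ne0$. For instance $h(t)=t$, which comes from $f(t)=t^2/2$.

**Definition 1.4 (the numbers $\lambda$, $\mu$ and the matrix $B$).** Let $\det A\neq0$, and let $u$ be a weak solution with $u|_{\partial\Omega}=Ax$, meaning $u-Ax\in W_0^{1,p}(\Omega;\mathbb R^n)$. Put
$$\lambda=\frac1{|\Omega|}\int_\Omega h(\det Du)\det Du\,dx,\qquad B=\frac1{|\Omega|}\int_\Omega h(\det Du)\operatorname{cof}Du\,dx,\qquad \mu=\frac{\lambda}{h(\det A)\det A}.$$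

Then $BA^T=\lambda I$. To see it, test with $\zeta=M(u-Ax)$: by (1.1), $0=\int h(\det Du)\operatorname{cof}Du:(MDu-MA)=|\Omega|\big(\lambda\operatorname{tr}M-(BA^T):M\big)$ for every $M$. Hence $B=\lambda A^{-T}=\frac{\lambda}{\det A}\operatorname{cof}A=\mu\,h(\det A)\operatorname{cof}A$. Also $\mu>0$: by (N2) $\det Du$ is not a.e. zero, so $\lambda$ has the strict sign of $t\,h(t)$, and so has $h(\det A)\det A$.

*Example.* If $\det Du=\det A$ a.e. (for instance $u=Ax$, or the twist above with $A=I$), then $\lambda=h(\det A)\det A$ and $\mu=1$.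

## 2. Does $\mu=1$ hold for every weak solution?

The matrix $B$ is the average of the field $h(\det Du)\operatorname{cof}Du$, and $h(\det A)\operatorname{cof}A$ is the value of that field for the affine map $Ax$. They are always parallel, with factor $\mu>0$. The question, taken from Baisheng Yan, "On a class of special Euler-Lagrange equations", arXiv:2212.12481 (2022), is whether the factor must be $1$. The answer depends on the dimension and on $p$.

**Theorem 1.** Let $n\ge3$, $n\le p<2(n-1)$, $\Omega\subset\mathbb R^n$ a bounded domain, $\det A\ne0$, and $d\in\mathbb R$ with $d/\det A>1$. There is $u$ with $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$ such that for a.e. $x\in\Omega$ either $\det Du=d$ or $\operatorname{rank}Du\le n-2$. For every $h$ as above, $u$ is a weak solution of (EL-h) with $u|_{\partial\Omega}=Ax$, and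
$$\mu=\frac{h(d)}{h(\det A)}>1.$$

**Theorem 2.** Let $n\ge2$ and $p\ge n$. For every weak solution $u$ with $u|_{\partial\Omega}=Ax$, $\det A\neq0$, we have $\mu\ge1$, and $\mu=1$ if and only if $\det Du=\det A$ a.e.

**Theorem 3.** Let $n=2$, $p\ge2$, $\Omega\subset\mathbb R^2$ a domain, $u\in W^{1,p}_{loc}(\Omega;\mathbb R^2)$, $h(\det Du)\in L^{\tilde p}_{loc}(\Omega)$, and let (EL-h) hold in the sense of distributions. Then $\det Du$ is a.e. constant. In particular, if $\Omega$ is bounded and $u$ is a weak solution with $u|_{\partial\Omega}=Ax$, $\det A\ne0$, then $\det Du=\det A$ a.e. and $\mu=1$.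

So $\mu=1$ is not forced for $n\ge3$ and $n\le p<2n-2$ (in particular for $p=n$), and it is forced for $n=2$. The range $n\ge3$, $p\ge2n-2$ is not settled here.

## 3. $C^2$ maps by hand, and determinants with two values

**The smooth case.** Let $h\in C^1$ and let $u\in C^2(\Omega)$ be a weak solution with affine boundary values. By the Piola identity the equation reads, pointwise,
$$\operatorname{cof}Du\,\nabla\big(h(\det Du)\big)=0 .$$
Write $J=\det Du$. On the open set $\{J\ne0\}$ the matrix $\operatorname{cof}Du$ is invertible, so $h(J)$, hence $J$, is locally constant there. Let $G$ be a component of $\{J\ne0\}$. On $G$, $J$ is a nonzero constant; by continuity $J$ has the same value at any boundary point of $G$ inside $\Omega$, so such a point would have a neighborhood in $\{J\ne0\}$ and would belong to $G$. Thus $G$ is open and closed in $\Omega$. Since $\int J=|\Omega|\det A\ne0$, such a $G$ exists, so $G=\Omega$, $J\equiv\det A$ and $\mu=1$.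

**Where this stops.** The argument divides by $\operatorname{cof}Du$ and uses that $J$ is continuous. For a Sobolev map $J$ may jump. And on a set where $\operatorname{cof}Du=0$, that is, $\operatorname{rank}Du\le n-2$, the equation says nothing at all. For $n\ge 3$ this leaves room for nonconstant maps; for $n=2$ it forces $Du=0$. This suggests looking for a map whose gradient is a.e. in
$$\{\det X=d\}\cup\{\operatorname{rank}X\le n-2\}. \tag{3.1}$$

**Proposition 3.1.** Let $n\ge2$, $p\ge n$, $\det A\ne0$, $d/\det A>1$. If $u-Ax\in W_0^{1,p}(\Omega;\mathbb R^n)$ and $Du$ lies a.e. in the set (3.1), then for every admissible $h$ the map $u$ is a weak solution and $\mu=h(d)/h(\det A)>1$.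

*Proof.* Where $\operatorname{rank}Du\le n-2$ both $\det Du$ and $\operatorname{cof}Du$ vanish. So a.e.
$$h(\det Du)\operatorname{cof}Du=h(d)\operatorname{cof}Du,\qquad h(\det Du)\det Du=h(d)\det Du .$$
The function $h(\det Du)$ takes only the values $h(d)$ and $h(0)=0$, so it lies in $L^\infty(\Omega)\subset L^{\tilde p}(\Omega)$. By (N1), $\int h(\det Du)\operatorname{cof}Du:D\zeta=h(d)\int\operatorname{cof}Du:D\zeta=0$ for all $\zeta\in W_0^{1,p}$. By (N2), $B=h(d)\operatorname{cof}A$ and $\lambda=h(d)\det A$, so $\mu=h(d)/h(\det A)$. Since $d$ and $\det A$ have the same sign, $|d|>|\det A|$, $h(0)=0$ and $h$ is strictly monotone, the quotient is $>1$. $\square$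

By (N2) the set $\{\det Du=d\}$ then has measure $\frac{\det A}{d}|\Omega|$, so the low-rank part has positive measure.

**Reduction to $0<\det A<d$.** If $\det A<0$, let $R=\operatorname{diag}(-1,1,\dots,1)$. Then $\det(RA)=-\det A>0$ and $(-d)/\det(RA)>1$. If $\tilde u$ solves the problem for $(RA,-d)$, then $u=R\tilde u$ satisfies $u-Ax=R(\tilde u-RAx)\in W_0^{1,p}$, $\det Du=-\det D\tilde u$ and $\operatorname{rank}Du=\operatorname{rank}D\tilde u$. So $u$ solves it for $(A,d)$. Hence Theorem 1 is reduced to building $u$ when $0<\det A<d$.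

## 4. Why a finite sequence of splittings cannot reach rank $n-2$

The natural building tool is the rank-one splitting. Write $X=\sum_is_i\,q_i\otimes r_i$ (singular value decomposition) and change one singular value, $s_j\to ts_j$. This is a rank-one change of $X$, and the determinant is multiplied by $t$. A sawtooth in direction $r_j$ oscillates between the gradients with $t=\kappa>1$ and $t=\theta<1$, with volume fractions that average to $X$.

Take $n=3$, $A=I$ and try to finish in finitely many steps. Splitting $s_3$ with $\theta=0$ and $\kappa=d$ gives $\operatorname{diag}(1,1,d)$, which has the right determinant, on a fraction $1/d$, and $\operatorname{diag}(1,1,0)$ on the rest. The second matrix has rank $2$, one too many. It is tempting to split again there. This is impossible, by any means whatsoever.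

**Remark 4.1 (rank $n-1$ is a dead end).** Let $G$ be a bounded open set, $p\ge n$, $\det X=0$ and $\operatorname{cof}X\ne0$. No $w$ with $w-Xx\in W_0^{1,p}(G;\mathbb R^n)$ has its gradient a.e. in (3.1), where $d\ne0$. Indeed (N2) gives $d\,|\{\det Dw=d\}|=\int_G\det Dw=0$, so $\operatorname{rank}Dw\le n-2$ a.e., so $\operatorname{cof}Dw=0$ a.e.; but $\int_G\operatorname{cof}Dw=|G|\operatorname{cof}X\ne0$.

So at every finite stage the unfinished part must keep $\det>0$, and the two smallest singular values must both be driven to zero through infinitely many steps, with the low rank reached only in the limit. Then the $L^p$ norm of the gradient is the concern. If one insists on landing in $\{\det=d\}$ at each up-jump, it blows up. Take $X=\operatorname{diag}(1,\varepsilon,\varepsilon)$, with $\det X=\varepsilon^2$. Splitting $s_2$ with $\kappa=d/\varepsilon^2$ and $\theta\in(0,1)$ sends $s_2$ to $d/\varepsilon$ on the fraction $\frac{1-\theta}{\kappa-\theta}\ge\frac{(1-\theta)\varepsilon^2}{d}$, which contributes at least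
$$\frac{(1-\theta)\varepsilon^2}{d}\Big(\frac d\varepsilon\Big)^p=(1-\theta)d^{p-1}\varepsilon^{2-p}\to\infty\qquad(\varepsilon\to0)$$
per unit of volume, since $p\ge3$.

We therefore cap the jump factor by a fixed large $k$. The price is that up-states need not be finished, and we need one function of the gradient that decreases on average over *all* unfinished states and controls both the $L^p$ norm and the limit rank.

## 5. A function of $\det X$ and $s_n(X)$ that contracts under two splittings

Let $0<\det A<d$. Let $s_1(X)\ge\dots\ge s_n(X)$ be the singular values, $\|X\|=s_1(X)$, and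
$$\mathcal U=\{0<\det X<d\},\qquad\mathcal E=\{\det X=d\}.$$
Matrices in $\mathcal U$ are unfinished, matrices in $\mathcal E$ are finished. Put $\gamma=\frac p{n-1}$. As $n\le p<2(n-1)$, $\gamma\in(1,2)$. Choose
$$\beta\in(\gamma/2,1),\qquad\alpha=\gamma-\beta,\qquad\text{so }0<\alpha<\beta<1,$$
and for $\det X>0$ define
$$\Phi(X)=(\det X)^\beta\,s_n(X)^{-\gamma},$$
a continuous function on $\{\det X>0\}$.

*Example.* For $n=p=3$ we have $\gamma=\frac32$ and may take $\beta=\frac78$, $\alpha=\frac58$. Then $\Phi(\operatorname{diag}(1,\varepsilon,\varepsilon))=\varepsilon^{1/4}\to0$, while $\Phi(\operatorname{diag}(1,1,\varepsilon))=\varepsilon^{-5/8}\to\infty$. So $\Phi$ rewards approaching rank $n-2$ and punishes approaching the dead end of Remark 4.1.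

*Where the exponents come from.* Suppose the determinant is multiplied by $\kappa$ on the fraction $\tau=\frac{1-\theta}{\kappa-\theta}\le\frac1\kappa$ and by $\theta$ on the rest. The average of the factor of $(\det)^\beta$ is at most $\kappa^{\beta-1}+\theta^\beta$, which for $\beta<1$ is close to $\theta^\beta$ when $\kappa$ is large. Now reduce $s_n$ by $\theta$: $\Phi$ is multiplied by $\theta^{\beta-\gamma}=\theta^{-\alpha}>1$, a loss. Next reduce $s_{n-1}$ by $\theta$: since $s_n$ has already been made smaller, it stays the smallest value, and $\Phi$ is multiplied by $\theta^{\beta}$. The total factor is $\theta^{\beta-\alpha}<1$ exactly because $\alpha<\beta$, that is, $\gamma<2\beta$. With $\beta<1$ this needs $\gamma<2$. On the other hand, if $s_1=\dots=s_{n-1}=y$ and $\det X=d$, then $\Phi(X)=d^{\beta-\gamma}y^{(n-1)\gamma}$, so for $\Phi$ to dominate a multiple of $y^p$ for large $y$ we need $(n-1)\gamma\ge p$. For this function $\Phi$, the two demands together give $p<2(n-1)$.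

**Lemma 5.1.** If $0<\det X\le d$, then $s_{n-1}(X)^p\le d^\alpha\,\Phi(X)$.

*Proof.* Let $x=s_n$ and $y=s_{n-1}$. The first $n-1$ singular values are $\ge y$, so $\det X\ge xy^{n-1}$ and
$$\Phi(X)\ge x^{\beta-\gamma}y^{(n-1)\beta}=x^{-\alpha}y^{(n-1)\beta}.$$
Also $xy^{n-1}\le d$, so $x^{-\alpha}\ge d^{-\alpha}y^{(n-1)\alpha}$. Hence $\Phi(X)\ge d^{-\alpha}y^{(n-1)(\alpha+\beta)}=d^{-\alpha}y^{(n-1)\gamma}=d^{-\alpha}y^p$. $\square$

**Definition 5.2 (piecewise affine).** A map is piecewise affine on an open set $G$ if $G$ is, up to a null set, a countable disjoint union of open sets ("pieces") on each of which the map is affine. *Example:* $x\mapsto\operatorname{dist}(x,\mathbb Z)$ on $(0,1)$, with pieces $(0,\frac12)$ and $(\frac12,1)$.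

**Lemma 5.3 (one splitting).** Let $\det X>0$, $X=\sum_is_i\,q_i\otimes r_i$ a singular value decomposition, $j$ an index, $0<\theta<1<\kappa$, $\tau=\frac{1-\theta}{\kappa-\theta}$, and let $X_t$ be $X$ with $s_j$ replaced by $ts_j$. Let $G$ be bounded and open, $\ell$ affine with $D\ell=X$, $\varepsilon>0$. There is a piecewise affine $w$ on $G$ such that

* $w-\ell$, extended by $0$, is Lipschitz on $\mathbb R^n$ with constant $\le s_j\kappa$;
* $Dw\in\{X_\kappa,X_\theta\}\cup\{Z:\|Z-X\|\le\varepsilon\}$ a.e.;
* $|\{Dw=X_\kappa\}|\le(\tau+\varepsilon)|G|$ and $|\{Dw\notin\{X_\kappa,X_\theta\}\}|\le\varepsilon|G|$.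

*Proof.* **Construction.** Up to a null set, $G$ is a countable disjoint union of open cubes $P$. Fix $0<\varepsilon'<\min(\kappa-1,1-\theta)$ with $s_j\varepsilon'\le\varepsilon$. On $P$ let $\psi(x)$ be $\varepsilon'$ times the minimum of the distances of $x$ to the hyperplanes containing the faces of $P$. It has finitely many affine pieces, $|\nabla\psi|=\varepsilon'$ a.e., $\psi>0$ in $P$, $\psi=0$ on $\partial P$. Let $S_N\ge0$ be the $\frac1N$-periodic sawtooth on $\mathbb R$ with $S_N(0)=0$, slope $\kappa-1$ on the first fraction $\tau$ of each period and slope $-(1-\theta)$ on the rest. It closes up since $1-\tau=\frac{\kappa-1}{\kappa-\theta}$ gives $\tau(\kappa-1)=(1-\tau)(1-\theta)$, and $S_N\le\tau(\kappa-1)/N\le\kappa/N$. Put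
$$s(x)=\min\big(S_N(r_j\cdot x),\psi(x)\big),\qquad w=\ell+s_j\,s\,q_j\quad\text{on }P,$$
and $s=0$ off the cubes; $\psi$ serves to bring $s$ down to $0$ on $\partial P$.

**Gradients.** Where $S_N<\psi$, a.e. $Dw=X+s_jS_N'\,q_j\otimes r_j$, which is $X_\kappa$ or $X_\theta$. Where $\psi<S_N$, $Dw=X+s_j\,q_j\otimes\nabla\psi$, at distance $s_j\varepsilon'\le\varepsilon$ from $X$; as $\varepsilon'<\min(\kappa-1,1-\theta)$, this is neither $X_\kappa$ nor $X_\theta$. The set $\{\psi=S_N\}$ is null: on each of the finitely many common affine pieces, the two gradients have different lengths ($\varepsilon'$ against $\kappa-1$ or $1-\theta$), so the equality set lies in a hyperplane. The remaining sets give finitely many open pieces per cube.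

**Measures.** As $N\to\infty$, $|\{\psi<S_N\}|\le|\{x\in P:\psi<\kappa/N\}|\to0$, because $\psi>0$ in $P$. And $|\{x\in P:S_N'(r_j\cdot x)=\kappa-1\}|\to\tau|P|$, because the indicator function of the rising phase is $\frac1N$-periodic in $r_j\cdot x$ with mean $\tau$. Choosing $N=N(P)$ large gives both measure bounds on each $P$; sum over $P$.

**Lipschitz bound.** On each closed cube $s$ is a minimum of functions with Lipschitz constants at most $\max(\kappa-1,1-\theta,\varepsilon')\le\kappa$, and it vanishes on the boundary. Let $x,y\in\mathbb R^n$ not lie in the same cube. Follow the segment from $x$ to $y$: let $a$ be the point where it leaves the cube of $x$ (or $a=x$ if $x$ is in no cube) and $b$ the point where it enters the cube of $y$ (or $b=y$). The cubes are disjoint, so $a$ does not come after $b$, and $s(a)=s(b)=0$. Hence $|s(x)-s(y)|\le\kappa|x-a|+\kappa|b-y|\le\kappa|x-y|$. $\square$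

**Remark 5.4.** A Lipschitz function $g$ on $\mathbb R^n$ vanishing outside a bounded open set $G$ lies in $W_0^{1,p}(G)$, and so $\int_GDg=0$. For $\delta>0$ the truncation $(g^\pm-\delta)_+$ is Lipschitz and supported in the compact set $\{g^\pm\ge\delta\}\subset G$, so it is in $W_0^{1,p}(G)$ by mollification. Its gradient is $\chi_{\{g^\pm>\delta\}}Dg^\pm$, so it converges to $g^\pm$ in $W^{1,p}$ as $\delta\to0$.

**Lemma 5.5 (two splittings).** There are $\sigma<1$ and $C$, depending only on $n,p,d,\beta$, such that for all $X\in\mathcal U$, $G$ bounded open, $\ell$ affine with $D\ell=X$, and $\eta>0$, there is a piecewise affine $w$ on $G$, with $w-\ell$ (extended by $0$) Lipschitz on $\mathbb R^n$, $Dw\in\mathcal U\cup\mathcal E$ a.e., and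
$$\text{(i)}\ \int_{\{Dw\in\mathcal U\}}\Phi(Dw)\,dx\le\sigma\,\Phi(X)|G|,\qquad\text{(ii)}\ \int_G\|Dw\|^p\,dx\le\big(\|X\|^p+C\,\Phi(X)+\eta\big)|G|.$$

*Proof.* Since $\alpha<\beta<1$ we can fix $k\ge2$ with
$$\sigma_0:=8^{\alpha-\beta}+(1+8^\alpha)k^{\beta-1}<1 .$$
Let $m=\det X$, $x=s_n(X)$, $y=s_{n-1}(X)$, and let $\varepsilon>0$ be small, to be chosen depending on $X$ and $\eta$.

**Step 1: split the smallest singular value.** Apply Lemma 5.3 with $j=n$, $\theta=\frac18$, $\kappa_1=\min(k,d/m)>1$.

* Up-state $X^u$: $\det X^u=\kappa_1m\le d$. If $\kappa_1=d/m$, it is in $\mathcal E$. Otherwise $\kappa_1=k$, $X^u\in\mathcal U$, and $s_n(X^u)=\min(kx,y)\ge x$, so $\Phi(X^u)\le(km)^\beta x^{-\gamma}=k^\beta\Phi(X)$. In this case the fraction is $\tau_1=\frac{7/8}{k-1/8}\le\frac1k$ (equivalent to $\frac78k\le k-\frac18$, true as $k\ge1$).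
* Down-state $X^d$: determinant $m/8$, smallest singular value $x/8$, so $\Phi(X^d)=8^{\gamma-\beta}\Phi(X)=8^\alpha\Phi(X)$.

**Step 2: split the second smallest singular value of the down-state.** On every piece where the gradient is $X^d$, apply Lemma 5.3 to the singular value $y$ of $X^d$ (index $n-1$) with $\theta=\frac18$, $\kappa_2=\min(k,8d/m)>1$ and the same $\varepsilon$.

* Up-state $X^{du}$: determinant $\kappa_2m/8\le d$. Either it is in $\mathcal E$, or $\kappa_2=k$, $X^{du}\in\mathcal U$, and the fraction is $\tau_2\le\frac1k$. In the latter case its smallest singular value is $x/8$, so $\Phi(X^{du})=(km/8)^\beta(x/8)^{-\gamma}=k^\beta8^\alpha\Phi(X)$.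
* Down-state $X^{dd}$: determinant $m/64$, smallest singular value still $x/8$ because $y/8\ge x/8$. So $\Phi(X^{dd})=(m/64)^\beta(x/8)^{-\gamma}=8^{\gamma-2\beta}\Phi(X)=8^{\alpha-\beta}\Phi(X)$.

**Step 3: error states.** They lie within $\varepsilon$ of $X$ or of $X^d$, both in the open set $\mathcal U$, and each of the two kinds occupies measure at most $\varepsilon|G|$. By continuity, for small $\varepsilon$ they lie in $\mathcal U$, satisfy $\Phi\le2\Phi(X)$, respectively $\Phi\le2\cdot8^\alpha\Phi(X)$, and their norm satisfies $\|\cdot\|^p\le\|X\|^p+1$ (recall $\|X^d\|\le\|X\|$).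

**Step 4: proof of (i).** An up-state in $\mathcal U$ has fraction at most $\frac1k+\varepsilon$, and the down-down state at most $1$. Adding up,
$$\int_{\{Dw\in\mathcal U\}}\Phi(Dw)\le\Big[8^{\alpha-\beta}+\big(\tfrac1k+\varepsilon\big)k^\beta+\big(\tfrac1k+\varepsilon\big)k^\beta8^\alpha+2\varepsilon+2\cdot8^\alpha\varepsilon\Big]\Phi(X)|G|$$
$$=\big[\sigma_0+\varepsilon(k^\beta+8^\alpha k^\beta+2+2\cdot8^\alpha)\big]\Phi(X)|G|\le\sigma\,\Phi(X)|G|,\qquad\sigma=\tfrac{1+\sigma_0}2,$$
for $\varepsilon$ small.

**Step 5: proof of (ii).** Down-states have norm $\le\|X\|$. Up-states have norm $\le\max(\|X\|,ky)$, so by Lemma 5.1 their $p$-th power is at most $\|X\|^p+k^pd^\alpha\Phi(X)$. Error states add at most $2\varepsilon|G|$ to $\|X\|^p|G|$. Take $C=k^pd^\alpha$ and $2\varepsilon\le\eta$.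

**Step 6: $w-\ell$ is Lipschitz.** The first correction is Lipschitz by Lemma 5.3. The second corrections are Lipschitz on $\mathbb R^n$ with the common constant $y\kappa_2$, and they vanish outside disjoint open pieces. Two points in one piece are handled by that constant. If the points lie in different pieces, or one lies in none, follow the segment to its first exit $a$ from the piece of the first point and from its last entry $b$ into the piece of the second. The pieces are disjoint, so $a$ does not come after $b$, the sum vanishes at both, and the estimate at the end of Lemma 5.3 applies. So the sum of second corrections is Lipschitz. $\square$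

## 6. The infinite iteration and the limit map of Theorem 1

**Step 1: the sequence.** Let $u_0=Ax$, so $Du_0=A\in\mathcal U$. Given a piecewise affine $u_j$ with $Du_j\in\mathcal U\cup\mathcal E$ a.e. and pieces $G_{j,i}$, keep $u_j$ on the pieces with gradient in $\mathcal E$, and on each piece with gradient in $\mathcal U$ replace it by the $w$ of Lemma 5.5 with $\eta=2^{-j}$. Call the result $u_{j+1}$. Let
$$\Omega_j=\{Du_j\in\mathcal U\},\qquad\Phi_j=\int_{\Omega_j}\Phi(Du_j)\,dx .$$
Finished pieces are never touched again, so $\Omega_j$ decreases, up to null sets.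

**Step 2: estimates.** Summing Lemma 5.5 over the pieces, $\Phi_{j+1}\le\sigma\Phi_j$, hence
$$\Phi_j\le\sigma^j\Phi(A)|\Omega|,\qquad\int_\Omega\|Du_{j+1}\|^p\le\int_\Omega\|Du_j\|^p+C\Phi_j+2^{-j}|\Omega|.$$
Both error terms are summable in $j$, so $\sup_j\int_\Omega\|Du_j\|^p<\infty$.

**Step 3: boundary values.** This makes sure that the countably many replacements give a Sobolev map. We have $u_{j+1}-u_j=\sum_ig_i$, where $g_i\in W_0^{1,p}(G_{j,i})$ by Remark 5.4 ($g_i=0$ on finished pieces). The sets $G_{j,i}$ are disjoint, and $\sum_i\int\|Dg_i\|^p<\infty$ because (ii) bounds $\int\|D(u_j+g_i)\|^p$ on each piece by a summable quantity and $\int_\Omega\|Du_j\|^p<\infty$. By Poincaré's inequality on $\Omega$ the partial sums are Cauchy in $W_0^{1,p}(\Omega)$; the limit has gradient $Dg_i$ a.e. on $G_{j,i}$. By induction $u_j-Ax\in W_0^{1,p}(\Omega;\mathbb R^n)$, and $u_j$ is piecewise affine with the gradients described.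

**Step 4: convergence of gradients.** Boundedness in $L^p$ is not enough, since we need a.e. limits. Recall Doob's theorem: a martingale bounded in $L^p$, $p>1$, converges a.e. and in $L^p$. Use the probability measure $dx/|\Omega|$ and let $\mathcal F_j$ be the $\sigma$-algebra generated by the pieces of $u_j$. These are countable partitions (up to null sets), refining in $j$, and $Du_j$ is constant on each piece. As $\int_{G_{j,i}}Dg_i=0$, the mean of $Du_{j+1}$ over $G_{j,i}$ is the value of $Du_j$ there. So $(Du_j,\mathcal F_j)$ is a martingale, bounded in $L^p$ by Step 2, and $Du_j$ converges a.e. and in $L^p$. By Poincaré, $u_j-Ax$ converges in $W_0^{1,p}(\Omega;\mathbb R^n)$. So there is $u$ with $u-Ax\in W_0^{1,p}(\Omega;\mathbb R^n)$ and $Du_j\to Du$ a.e.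

**Step 5: the limit gradient lies in (3.1).** Let $\Omega_\infty=\bigcap_j\Omega_j$. For a.e. $x\notin\Omega_\infty$, $Du_j(x)$ is eventually constant in $j$ with value in $\mathcal E$, so $\det Du(x)=d$. On $\Omega_\infty$,
$$\int_{\Omega_\infty}\sum_j\Phi(Du_j)\,dx\le\sum_j\Phi_j<\infty,$$
so $\Phi(Du_j)\to0$ a.e. there. By Lemma 5.1, $s_{n-1}(Du_j)\to0$, and since $s_{n-1}$ is continuous, $s_{n-1}(Du)=0$, that is, $\operatorname{rank}Du\le n-2$. With Proposition 3.1 and the reduction in Section 3, Theorem 1 is proved. $\blacksquare$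

## 7. The weighted multiplicity function and the bound $\mu\ge1$ (Theorem 2)

The idea is to move the equation to the target side $y=u(x)$: testing with $\zeta=\varphi(u)$ turns it into the statement that a sum over preimages is constant.

**Area formula.** Let $u\in W^{1,p}(\Omega;\mathbb R^n)$, fix a representative, and let $J=\det Du$. There is a null set $Z_0$ (outside it, $\Omega$ is a countable union of measurable sets on which $u$ is Lipschitz) such that for all measurable $g\ge0$
$$\int_\Omega g\,|J|\,dx=\int_{\mathbb R^n}\ \sum_{x\in u^{-1}(y)\setminus Z_0}g(x)\,dy. \tag{7.1}$$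
Taking $g=\chi_{\{J=0\}}$ shows that for a.e. $y$ no $x\in u^{-1}(y)\setminus Z_0$ has $J(x)=0$. From now on every sum $\sum$ runs over $x\in u^{-1}(y)\setminus Z_0$ with $J(x)\ne0$. Formula (7.1) also holds for signed $g$ with $g|J|\in L^1$.

*Example.* For $u(x)=(|x_1|,x_2)$ on $(-1,1)^2$, $J=\operatorname{sgn}x_1$, and a.e. $y\in(0,1)\times(-1,1)$ has two preimages, with $\sum1=2$ and $\sum\operatorname{sgn}J=0$.

**Step 1: reductions.** Replacing $h$ by $-h$ keeps the equation and $\mu$, so let $h$ be increasing. If $\det A<0$, replace $u$, $A$, $h(t)$ by $Ru$, $RA$, $\tilde h(t)=-h(-t)$ with $R=\operatorname{diag}(-1,1,\dots,1)$. Then $\tilde h$ is increasing with $\tilde h(0)=0$, $\det D(Ru)=-J$, and $\operatorname{cof}(RX)=-R\operatorname{cof}X$, so $\tilde h(-J)\operatorname{cof}D(Ru)=R\,h(J)\operatorname{cof}Du$. Tested with $D\zeta$ this is $h(J)\operatorname{cof}Du:D(R\zeta)$, so $Ru$ is a weak solution. Since $\tilde h(-J)(-J)=h(J)J$, neither $\lambda$ nor $h(\det A)\det A$ changes. And $J=\det A$ if and only if $\det D(Ru)=\det(RA)$. So assume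 $h$ increasing and $\det A>0$.

Fix $v_k\in C_c^\infty(\Omega;\mathbb R^n)$ with $v_k\to u-Ax$ in $W^{1,p}$ and a.e., and put $u_k=Ax+v_k$.

**Step 2: the equation says that $\sum|h(J)|$ is constant on $A\Omega$.** Let $\varphi\in C_c^\infty(A\Omega;\mathbb R^n)$. First, $\varphi(u)$ is an admissible test function. Indeed $\varphi(Ax)\in C_c^\infty(\Omega)$, and $\varphi(u_k)-\varphi(Ax)$ is smooth and vanishes off $\operatorname{supp}v_k$, so $\varphi(u_k)\in C_c^\infty(\Omega)$. Next, $\varphi(u_k)\to\varphi(u)$ in $L^p$ by dominated convergence, and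
$$D(\varphi(u_k))-D\varphi(u)Du=D\varphi(u_k)(Du_k-Du)+\big(D\varphi(u_k)-D\varphi(u)\big)Du\to0\quad\text{in }L^p,$$
the second term by dominated convergence. So $\varphi(u)\in W_0^{1,p}$ with $D(\varphi(u))=D\varphi(u)Du$. Insert it in the weak equation and use (1.1):
$$\int_\Omega h(J)\,J\,(\operatorname{div}\varphi)(u)\,dx=0 .$$
Define $\rho(y)=\sum h(J)\operatorname{sgn}J=\sum|h(J)|\ge0$ (as $h$ is increasing and $h(0)=0$). By (7.1),
$$\int_{\mathbb R^n}\rho\,dy=\int_\Omega h(J)J\,dx=\lambda|\Omega|<\infty,\qquad\int_{A\Omega}\rho\operatorname{div}\varphi\,dy=0 .$$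
Thus the distributional gradient of $\rho$ vanishes on the connected open set $A\Omega$, and $\rho=c$ a.e. there, for a constant $c\ge0$.

**Step 3: $\sum\operatorname{sgn}J=1$ on $A\Omega$.** This is the degree formula; it uses only the boundary values. Let $\chi\in C_c^\infty(\mathbb R^n)$ and write $\chi=\operatorname{div}\Theta$ with $\Theta$ smooth, e.g. $\Theta=(\int_{-\infty}^{y_1}\chi(s,y_2,\dots,y_n)\,ds,0,\dots,0)$. By the Piola identity and (1.1),
$$\operatorname{div}\big((\operatorname{cof}Du_k)^T\Theta(u_k)\big)=\operatorname{cof}Du_k:\big(D\Theta(u_k)Du_k\big)=\chi(u_k)\det Du_k,$$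
and likewise for $Ax$. The two vector fields agree off $\operatorname{supp}v_k$, so $\int_\Omega\chi(u_k)\det Du_k=\int_\Omega\chi(Ax)\det A\,dx$. As $p\ge n$, $\det Du_k\to J$ in $L^1$, while $\chi(u_k)\to\chi(u)$ boundedly a.e. So
$$\int_\Omega\chi(u)J\,dx=\int_\Omega\chi(Ax)\det A\,dx=\int_{A\Omega}\chi\,dy .$$
By (7.1) the left side is $\int\chi\sum\operatorname{sgn}J\,dy$ (with $\sum1$ integrable, since $J\in L^1$). Hence $\sum\operatorname{sgn}J=1$ for a.e. $y\in A\Omega$.

**Step 4: $\mu\ge1$.** By Step 3, a.e. $y\in A\Omega$ has a preimage with $J>0$; by Step 2, $0<h(J)\le\rho(y)=c$ there. So $c>0$, and this preimage has $J\le d_c:=\sup\{t:h(t)\le c\}\in(0,\infty]$. Hence $\sum\frac1{|J|}\ge\frac1{d_c}$ a.e. on $A\Omega$. Now (7.1) with $g=|J|^{-1}\chi_{\{J\ne0,\,u\in A\Omega\}}$ gives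
$$\frac{\det A\,|\Omega|}{d_c}=\frac{|A\Omega|}{d_c}\le\int_{A\Omega}\sum\frac1{|J|}\,dy=|\{J\ne0,\ u\in A\Omega\}|\le|\Omega| , \tag{7.2}$$
so $d_c\ge\det A$. Therefore $c\ge h(\det A)$: if $c<h(\det A)$, continuity would give $h(t)>c$ for some $t<\det A$, and monotonicity would give $d_c\le t<\det A$. Finally
$$\lambda|\Omega|=\int_{\mathbb R^n}\rho\,dy\ge c\,|A\Omega|\ge h(\det A)\det A\,|\Omega|,$$
that is, $\mu\ge1$.

**Step 5: equality.** If $\det Du=\det A$ a.e., then $\mu=1$. Conversely, let $\mu=1$. Then the last display consists of equalities, so $c=h(\det A)$, and $d_c=\det A$ because $h$ is strictly increasing. Both ends of (7.2) are now $|\Omega|$, so equality holds throughout. First, $\{J\ne0,\ u\in A\Omega\}$ has full measure in $\Omega$. Second, $\sum\frac1{|J|}=\frac1{\det A}$ for a.e. $y\in A\Omega$. One preimage with $0<J\le\det A$ already contributes at least $\frac1{\det A}$, so it is the only preimage with $J\ne0$, and $J=\det A$ there. Hence (7.1) with $g=\chi_{\{J\ne0,\,u\in A\Omega,\,J\ne\det A\}}$ gives $\int g|J|=0$, so this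 set is null, and $J=\det A$ a.e. in $\Omega$. $\blacksquare$

*A check against Theorem 1.* For the map of Section 6, with $0<\det A<d$, the only nonzero value of $J$ is $d>0$. Step 3 says that a.e. $y\in A\Omega$ has exactly one preimage with $J=d$, so (for $h$ increasing) $c=h(d)>h(\det A)$, and the middle of (7.2) is $\frac{\det A}{d}|\Omega|$.

## 8. Two dimensions: the equation as two relations $\nabla w^i=g\nabla u^i$

Let $n=2$. Replacing $h$ by $-h$ we take $h$ increasing. Write $\nabla^\perp=(-\partial_2,\partial_1)$ and call a field $V\in L^1_{loc}$ *curl-free* if $\int V\cdot\nabla^\perp\varphi=0$ for all $\varphi\in C_c^\infty$. The rows of $\operatorname{cof}Du$ are $-\nabla^\perp u^2$ and $\nabla^\perp u^1$ (Section 1). With $J=\det Du$ and $g=h(J)$, (EL-h) says $\operatorname{div}(g\nabla^\perp u^i)=0$, that is, $g\nabla u^i$ is curl-free, $i=1,2$. Let $D$ be an open disc whose closure lies in $\Omega$ (we write $D\Subset\Omega$). Since $\frac{p-2}p+\frac1p=\frac1{p'}$, $g\nabla u^i\in L^{p'}(D)$, so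
$$\nabla w^i=g\,\nabla u^i\ \text{ a.e. in }D,\qquad w^i\in W^{1,p'}(D),\quad i=1,2. \tag{8.1}$$

**The formal argument and its gap.** If $w^1$ were a function of $u^1$, say $w^1=\Gamma(u^1)$ with $\Gamma\in C^1$, then $g=\Gamma'(u^1)$ where $\nabla u^1\ne0$, and similarly $g$ would be a function of $u^2$. Where $J\ne0$ one can use $u^1,u^2$ as coordinates, and a function of $u^1$ alone that is also a function of $u^2$ alone is constant. But (8.1) does not make $w$ a function of $f$. Take $f=x_1^2$ and $w=x_1|x_1|$: then $\nabla w=g\nabla f$ with $g=\operatorname{sgn}x_1$, and $g$ is not a function of $f$. It is, however, a function of the *pair* $F=(f,w)$ where $\nabla f\ne0$: $g=-1$ on the part with $w=-f$ and $g=1$ on the part with $w=f$. And $\chi_{\{g<0\}}\nabla f=2x_1\chi_{\{x_1<0\}}e_1$ is again curl-free. The next lemma shows that this is general: one may cut along the levels of $g$.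

(In Lemma 8.1, $f$ is just a Sobolev function; the energy density plays no role any more.)

**Lemma 8.1.** Let $f\in W^{1,p}(D)$, $w\in W^{1,p'}(D)$, $p\ge2$, $g$ measurable, $\nabla w=g\nabla f$ a.e. For all $c$ outside a countable set, $\chi_{\{g<c\}}\nabla f$ is curl-free in $D$.

*Proof.* Fix Borel representatives and let $F=(f,w):D\to\mathbb R^2$.

**Step 1: for every bounded Borel $\psi:\mathbb R^2\to\mathbb R$, $\psi(F)\nabla f$ is curl-free.** First let $\psi\in C_c^\infty(\mathbb R^2)$. As $p\ge p'$, $F\in W^{1,p'}$, so $\psi(F)\in W^{1,p'}\cap L^\infty$ and $\nabla(\psi(F))=(\psi_f+g\psi_w)\nabla f$ by the chain rule. Let $\varphi\in C_c^\infty(D)$ and let $f_j$ be mollifications of $f$, $f_j\to f$ in $W^{1,p}$ near $\operatorname{supp}\varphi$. Since $a\cdot b^\perp=-b\cdot a^\perp$ and $\operatorname{div}\nabla^\perp f_j=0$, we have $\nabla f_j\cdot\nabla^\perp\varphi=-\operatorname{div}(\varphi\nabla^\perp f_j)$. Hence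
$$\int\psi(F)\nabla f_j\cdot\nabla^\perp\varphi=-\int\psi(F)\operatorname{div}(\varphi\nabla^\perp f_j)=\int\varphi\,\nabla(\psi(F))\cdot\nabla^\perp f_j .$$
Let $j\to\infty$. As $\nabla(\psi(F))\in L^{p'}$ and $\nabla^\perp f_j\to\nabla^\perp f$ in $L^p$ near $\operatorname{supp}\varphi$, the right side tends to $\int\varphi(\psi_f+g\psi_w)\nabla f\cdot\nabla^\perp f=0$, because $\nabla f\cdot\nabla^\perp f=0$ pointwise. The left side tends to $\int\psi(F)\nabla f\cdot\nabla^\perp\varphi$. So the claim holds for $\psi\in C_c^\infty$. The bounded Borel $\psi$ for which it holds form a vector space closed under bounded pointwise limits (dominated convergence). It contains $C_c^\infty(\mathbb R^2)$, which is closed under products and generates the Borel $\sigma$-algebra, and hence also the constants, as limits. By the monotone class theorem it contains all bounded Borel functions.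

**Step 2: for each $c$, a Borel set that separates $\{g<c\}$ from $\{g>c\}$ in the target.** Let
$$G^-=\{\nabla f\ne0,\ g<c\},\qquad G^+=\{\nabla f\ne0,\ g>c\}.$$
*Claim:* there is a Borel set $M_c\subset\mathbb R^2$ with $F\in M_c$ a.e. on $G^-$ and $F\notin M_c$ a.e. on $G^+$.

*Charts.* By the $C^1$ Lusin property of Sobolev functions (Evans–Gariepy, Sec. 6.6), $D$ is, up to a null set, a countable union of compact sets $E_k$ on which $f,w,\nabla f,\nabla w$ coincide with $f_k,w_k,\nabla f_k,\nabla w_k$ for $C^1$ functions $f_k,w_k$, and on which $\nabla w=g\nabla f$ pointwise. Let $\bar x\in E_k\cap G^-$. Then $\nabla f_k(\bar x)\ne0$, so near $\bar x$ there are $C^1$ coordinates $(t,r)$ with $t=f_k$ and $r$ one of $x_1,x_2$, mapping a neighborhood onto an open rectangle $I\times L$. Write $w_k=\gamma(t,r)$ with $\gamma\in C^1$, so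
$$\nabla w_k=\partial_t\gamma\,\nabla f_k+\partial_r\gamma\,\nabla r .$$
At points of $E_k\cap G^-$ the left side is $g\nabla f_k$, and $\nabla f_k,\nabla r$ are linearly independent, so there
$$\partial_r\gamma=0,\qquad\partial_t\gamma=g<c .$$
By continuity of $\partial_t\gamma$ we may shrink the chart so that $\partial_t\gamma<c$ on all of $I\times L$. By Lindelöf, countably many such charts, over all $k$, cover almost every point of $G^-$.

*Definition of $M_c$.* Let $M_c$ be the union over these charts of the sets
$$\{(t,\gamma(t,r)):(t,r)\in I\times L,\ \partial_r\gamma(t,r)=0\}.$$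
Each is a continuous image of a relatively closed subset of an open rectangle, hence $\sigma$-compact, and $M_c$ is Borel. On $E_k\cap G^-$ inside a chart, $F=(t,\gamma(t,r))$ with $\partial_r\gamma=0$. So $F\in M_c$ a.e. on $G^-$.

*Avoiding $G^+$.* Cover almost every point of $G^+$ in the same way by countably many charts $I'\times L'$ with functions $\gamma'$, now with $\partial_t\gamma'>c$ on $I'\times L'$; on the corresponding part of $E_{k'}\cap G^+$, $F=(t,\gamma'(t,r'))$. Fix one chart of each kind and fix $r'\in L'$. If $(t,\gamma'(t,r'))$ belongs to the part of $M_c$ from the first chart, then comparing first coordinates there is $r\in L$ with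
$$q(t,r):=\gamma(t,r)-\gamma'(t,r')=0\quad\text{and}\quad\partial_r\gamma(t,r)=0 .$$
On $(I\cap I')\times L$, $q$ is $C^1$ and $\partial_tq=\partial_t\gamma-\partial_t\gamma'<c-c=0$. So for each $r$ there is at most one zero in $t$, and by the implicit function theorem $\{q=0\}$ is a graph $t=t(r)$ of a $C^1$ function on an open subset of $L$, with $t'(r)=-\partial_r\gamma/\partial_tq$. Hence $t$ lies in $\{t(r):t'(r)=0\}$, the set of critical values of a $C^1$ function of one variable, which is null by Sard's theorem. So for each $r'$ the set of bad $t$ is null. The set of bad $(t,r')$ is Borel (a preimage of a Borel set under a continuous map), hence null by Fubini, and $C^1$ charts preserve null sets. There are countably many pairs of charts, so $F\notin M_c$ a.e. on $G^+$.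

**Step 3: conclusion.** The sets $\{g=c\}$ are disjoint and $\int_D|\nabla f|<\infty$, so $\int_{\{g=c\}}|\nabla f|=0$ for all but countably many $c$. For such $c$, $\chi_{\{g<c\}}\nabla f=\chi_{M_c}(F)\nabla f$ a.e.: where $\nabla f=0$ this is clear, on $G^-$ both indicators are $1$, on $G^+$ both are $0$, and nothing else of positive measure remains. Apply Step 1 with $\psi=\chi_{M_c}$. $\square$

Applying the lemma to $(u^i,w^i)$ and subtracting two levels, $\chi_{\{a\le g<b\}}Du$ will be the gradient of a map $v$. Its gradient vanishes on one set and has determinant bounded below on the complement. This is exactly the kind of mixture that succeeded for $n\ge3$ with rank $n-2$ in place of zero. For $n=2$ it is impossible.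

## 9. Two dimensions: no mixing of $\{Dv=0\}$ and $\{\det Dv\ge j_0\}$

**Recalled theorem.** By Iwaniec–Šverák (*On mappings with integrable dilatation*, Proc. AMS 118 (1993)): if $v\in W^{1,2}(D;\mathbb R^2)$ and $\|Dv\|^2\le K\det Dv$ a.e. with $1\le K\in L^1(D)$, then $v=\phi\circ\tau$ with $\tau$ a homeomorphism of $D$ onto a planar domain and $\phi$ holomorphic there. In particular $v$ is continuous, and it is either constant or open and discrete (preimages of points are discrete). *Example:* $v(z)=z^2$, with $K=1$, $\tau(z)=z$, $\phi(z)=z^2$.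

**Lemma 9.1.** Let $v\in W^{1,2}(D;\mathbb R^2)$, $Z\subset D$ measurable, $j_0>0$, $Dv=0$ a.e. on $Z$, $J_v:=\det Dv\ge j_0$ a.e. on $D\setminus Z$, and $\|Dv\|^2\le KJ_v$ a.e. with $1\le K\in L^1(D)$. Then $v$ is constant or $|Z|=0$.

*Proof.* Suppose $v$ is nonconstant and $|Z|>0$. Then $v$ is continuous, open and discrete, and $J_v\ge0$ a.e. The plan is as follows: $v$ maps $Z$ into a null set, so the image of area on $Z$ is a singular measure, very concentrated near some point $y_0$; on the other hand little energy is available near $y_0$, and a capacity-type estimate then forces the image measure of small discs to decay too fast.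

**Step 1: bounded multiplicity near a density point.** Let $x_0$ be a density point of $Z$. By discreteness choose a disc $U\Subset D$ about $x_0$ with $v(x_0)\notin v(\partial U)$. Let $V$ be the component of $\mathbb R^2\setminus v(\partial U)$ containing $v(x_0)$, and $U'\subset U$ a smaller concentric disc with $v(U')\subset V$. For $\varphi\in C_c^\infty(V;\mathbb R^2)$ the support of $\varphi$ has positive distance to $v(\partial U)$, so $\varphi(v)$ vanishes near $\partial U$ and $\varphi(v)\chi_U\in W_0^{1,2}(U;\mathbb R^2)$. By (1.1) and (N1),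
$$\int_U(\operatorname{div}\varphi)(v)\,J_v\,dx=\int_U\operatorname{cof}Dv:D(\varphi(v))\,dx=0 .$$
Let $N(y)=\#\{x\in U\setminus Z_0:v(x)=y,\ J_v(x)>0\}$, with $Z_0$ the null set of (7.1). By (7.1), $\int_VN\le\int_UJ_v<\infty$ and $\int_VN\operatorname{div}\varphi=0$, so $N$ equals a constant $N_0<\infty$ a.e. on $V$. As $v(U')\subset V$ and $J_v\ge j_0$ off $Z$, for all $y_0\in\mathbb R^2$ and $r>0$
$$|\{x\in U'\setminus Z:|v(x)-y_0|\le r\}|\le\frac1{j_0}\int_{U'\cap\{|v-y_0|\le r\}}J_v\,dx\le\frac{N_0\pi r^2}{j_0}. \tag{9.1}$$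

**Step 2: three measures on the target and a good point $y_0$.** Let $m$, $m_Z$, $e$ be the push-forwards under $v$ of Lebesgue measure on $U'$, Lebesgue measure on $U'\cap Z$, and $\|Dv\|^2dx$ on $U'$.

* $m_Z\ne0$, since $x_0$ is a density point of $Z$. It is carried by a Lebesgue-null set: (7.1) with $\chi_Z$, where $J_v=0$ a.e., shows that after removing a null set from $Z$ the image $v(Z\setminus Z_0)$ is null; enclose it in a Borel null set.
* $e$ is absolutely continuous: if $Y$ is Borel and $|Y|=0$, then (7.1) gives $\int_{U'\cap\{v\in Y\}}J_v=0$, so $(U'\cap\{v\in Y\})\setminus Z$ is null because $J_v\ge j_0$ off $Z$, while $Dv=0$ a.e. on $Z$. So $e(Y)=0$.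

Hence $e$ and Lebesgue measure are both singular with respect to $m_Z$. By Besicovitch's differentiation theorem, at $m_Z$-a.e. point the quotients of these measures by $m_Z$ over shrinking closed discs tend to $0$. So there is $y_0$ such that, with closed discs $B_r=B_r(y_0)$,
$$\frac{e(B_r)}{m_Z(B_r)}\to0,\qquad\frac{r^2}{m_Z(B_r)}\to0\qquad(r\to0). \tag{9.2}$$

**Step 3: a capacity estimate.** For $r>0$ let $\psi=\min\{1,(|v-y_0|/r-1)_+\}$ on $U'$. Then $|D\psi|\le\frac1r\|Dv\|$ on $\{r<|v-y_0|<2r\}$ and $D\psi=0$ a.e. elsewhere. Since $Dv=0$ a.e. on $Z$, only points off $Z$ count, and Cauchy–Schwarz with (9.1) at radius $2r$ gives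
$$\int_{U'}|D\psi|\le\frac1r\int_{(U'\setminus Z)\cap\{r<|v-y_0|<2r\}}\|Dv\|\le\frac1r\,e(B_{2r})^{1/2}\Big(\frac{4\pi N_0r^2}{j_0}\Big)^{1/2}=C\,e(B_{2r})^{1/2}.$$
The factor $r$ cancels; this is where dimension two and the lower bound $j_0$ enter. By the Sobolev–Poincaré inequality on the disc $U'$, $\inf_{c}\|\psi-c\|_{L^2(U')}\le C\int_{U'}|D\psi|$. For any constant $c$, $|c|\ge\frac12$ or $|1-c|\ge\frac12$. Since $\psi=0$ on $\{|v-y_0|\le r\}$ and $\psi=1$ on $\{|v-y_0|\ge2r\}$, we have $\|\psi-c\|_{L^2}^2\ge\frac14\min\{m(B_r),m(\mathbb R^2\setminus B_{2r})\}$. With a new constant $C$, independent of $r$,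
$$\min\{m(B_r),\,m(\mathbb R^2\setminus B_{2r})\}\le C\,e(B_{2r}). \tag{9.3}$$

**Step 4: contradiction.** Put $r_i=2^{-i}$ and use (9.3) with $r=r_{i+1}$.

* Suppose $m(\mathbb R^2\setminus B_{r_i})\le C\,e(B_{r_i})$ for infinitely many $i$. The right side tends to $C\,e(\{y_0\})=0$, so $m(\mathbb R^2\setminus\{y_0\})=0$. Then $v=y_0$ a.e. on $U'$, hence everywhere on $U'$ by continuity, contradicting discreteness.
* Otherwise, for all large $i$, using (9.2),
$$m(B_{r_{i+1}})\le C\,e(B_{r_i})\le\tfrac18m_Z(B_{r_i})\le\tfrac18m(B_{r_i}).$$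
So $m_Z(B_{r_i})\le m(B_{r_i})=O(8^{-i})=O(r_i^3)$, and $r_i^2/m_Z(B_{r_i})\to\infty$, contradicting (9.2). $\square$

## 10. Constancy of $\det Du$ in the plane (Theorem 3)

**Step 1: cutting $u$ along levels of $g=h(J)$.** Let $D\Subset\Omega$ be a disc and take (8.1). By Lemma 8.1 for $(u^1,w^1)$ and $(u^2,w^2)$, for all $a<b$ outside a countable set the fields
$$\chi_{\{a\le g<b\}}\nabla u^i=\chi_{\{g<b\}}\nabla u^i-\chi_{\{g<a\}}\nabla u^i$$
are curl-free. They lie in $L^p(D)\subset L^2(D)$, so there is $v\in W^{1,2}(D;\mathbb R^2)$ with $Dv=\chi_{\{a\le g<b\}}Du$. Call the numbers outside the countable set admissible.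

**Step 2: level sets have measure $0$ or $|D|$.** *Claim:*
$$|\{x\in D:a\le h(J)<b\}|\in\{0,|D|\}\quad\text{whenever $a<b$ are admissible and }0\notin[a,b]. \tag{10.1}$$

Let $0<a<b$. The range $h(\mathbb R)$ is an open interval containing $0$. If $a\notin h(\mathbb R)$, then $h<a$ everywhere, and the set is empty. Otherwise $J\ge j_0:=h^{-1}(a)>0$ on $\{a\le g<b\}$. Let $Z=\{x\in D:g\notin[a,b)\}$. Then $Dv=0$ a.e. on $Z$, and $J_v=J\ge j_0$ off $Z$. Put $K=1$ on $Z$ and $K=\|Du\|^2/J$ off $Z$. Then $\|Dv\|^2\le KJ_v$ a.e.; $K\ge1$ because $\|Du\|^2\ge|J|$; and $K\le1+\|Du\|^2/j_0\in L^1(D)$ because $p\ge2$. By Lemma 9.1, either $|Z|=0$, and the set in (10.1) has measure $|D|$; or $v$ is constant, so $Du=0$ a.e. on $\{a\le g<b\}$, and since $J\ne0$ there, that set is null.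

Let $a<b<0$. If $b\notin h(\mathbb R)$, then $h>b$ everywhere and the set is empty. Otherwise $-J\ge-h^{-1}(b)>0$ on it, and the same argument applies to $v$ composed with a reflection, which changes the sign of $J_v$.

**Step 3: $J$ is constant on $D$.** If $J=0$ a.e. in $D$, there is nothing to do. Otherwise $\{g\ne0\}$ has positive measure and is a countable union of sets as in (10.1), so some $[a,b)$ with $0\notin[a,b]$ has $|\{a\le g<b\}|=|D|$. Divide $[a,b)$ at admissible points into short half-open intervals. By (10.1) exactly one of them carries full measure. Repeating this with lengths tending to $0$ gives nested intervals, each carrying full measure, so $g=h(J)$ is a.e. constant in $D$. As $h$ is one-to-one, $J$ is a.e. constant in $D$.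

**Step 4: from discs to $\Omega$, and $\mu=1$.** $J$ is a.e. constant on every disc $D\Subset\Omega$; overlapping discs have the same constant, and $\Omega$ is connected, so $J$ is a.e. constant in $\Omega$. If $\Omega$ is bounded and $u-Ax\in W_0^{1,p}(\Omega;\mathbb R^2)$, then (N2) with $p\ge2=n$ gives that the constant is $\frac1{|\Omega|}\int_\Omega\det Du=\det A$. Hence $\lambda=h(\det A)\det A$ and $\mu=1$. $\blacksquare$
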